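# A connected complete metric space, built without choice, whose separable connected subsets are single points

## 1. The hedgehog, and a connected space with no separable pieces

Take one spine of length $1$ for each $\theta\in[0,1]$ and glue all spines at their lower ends. The points of the resulting space $H$ are pairs $(\theta,r)$ with $\theta\in[0,1]$, $0\le r\le 1$, where all pairs $(\theta,0)$ are one point $*$. The distance of $(\theta,r)$ and $(\theta',r')$ is $|r-r'|$ if $\theta=\theta'$, and $r+r'$ otherwise.

The space $H$ is connected, being a union of copies of $[0,1]$ through $*$. It is not separable: the ball of radius $r$ about $(\theta,r)$, $r>0$, stays on the spine $\theta$, so every open spine $\{(\theta,r):r>0\}$ is an open set. A dense set $D$ meets every open spine, so the map "index of the spine" sends $D$ onto $[0,1]$, and $D$ is uncountable.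

Still, $H$ has many separable connected subsets: each spine is one. In fact every connected $C\subseteq H$ with two points $p\ne q$ contains a nondegenerate segment. To see this, let $\theta$ be the spine of one of $p,q$ that is not $*$, and let $r_\theta:H\to H$ be the identity on the spine $\theta$ and constantly $*$ elsewhere. This map is $1$-Lipschitz, because for $\theta'\neq\theta$ the images of $(\theta,r)$ and $(\theta',r')$ have distance $r\le r+r'$. Also $r_\theta(p)\ne r_\theta(q)$. So $r_\theta(C)$ is a connected subset of a segment with two points, and it contains the segment between them. A point of this segment other than $*$ is $r_\theta(c)$ only for $c$ equal to that point. So it belongs to $C$.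

Thus $H$ is connected and large everywhere away from the spines, but each nontrivial connected subset contains a small separable connected set. Can it be the other way round: a connected space in which only the large sets are connected?

**Definition.** A topological space is *nonseparably connected* if it has more than one point, is connected, and all of its connected separable subspaces are singletons. Equivalently, call the union of all separable connected subsets containing $x_0$ the *separablewise component* of $x_0$; the space is connected and all its separablewise components are singletons.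

With the axiom of choice there is a nonseparably connected complete metric space. The problem treated here comes from T. Banakh, M. Vovk, M. R. Wójcik, "Nonseparably connected complete metric spaces", arXiv:0903.4781 (2009): is there one in ZF? The answer is yes, and these notes prove it. From now on we work in ZF, with no form of choice.

Two devices of the hedgehog will return. The first is the uncountable family of disjoint open sets that every dense set must meet. The second is the retraction $r_\theta$.

## 2. Completeness, limits and density without choosing points

*Countable* means finite or countably infinite, a space is *separable* if it has a countable dense subset, and a *connected subset* is nonempty. Recursion is available whenever the next step is given by a rule. Also $\mathbb R$ is uncountable (Cantor's diagonal argument), and connected subsets of $\mathbb R$ are intervals. We write $\omega+1=\{0,1,2,\dots\}\cup\{\omega\}$ with the order topology: it is a convergent sequence with its limit $\omega$. We put $2^{-\omega}=0$, so that $n\mapsto 2^{-n}$ is a homeomorphism of $\omega+1$ onto $\{2^{-n}:n\in\omega\}\cup\{0\}$.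

A metric space is complete if all its Cauchy sequences converge. Often one has only shrinking sets, and picking a point from each would be an appeal to countable choice. So we use a stronger property.

**Definition.** A metric space is *strongly complete* if for every decreasing sequence $(A_j)$ of nonempty subsets with $\operatorname{diam}A_j\to0$ there is a point in $\bigcap_j\overline{A_j}$.

Such a point is unique. Strong completeness implies completeness: for a Cauchy sequence $(x_i)$ let $A_j=\{x_i:i\ge j\}$; if $z\in\bigcap_j\overline{A_j}$, then $d(x_j,z)\le\operatorname{diam}A_j\to0$. Closed subsets of strongly complete spaces are strongly complete. A small example is a set with all distances equal to $1$: a nonempty $A_j$ of diameter less than $1$ is a single point.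

*The space $\ell_\infty(Y)$ of bounded real functions on a nonempty set $Y$ is strongly complete; a one-point $Y$ gives $\mathbb R$.* Given $(A_j)$, put $p(y)=\sup_j\inf_{g\in A_j}g(y)$ over those $j$ with $\operatorname{diam}A_j<\infty$. Fix such a $j$ and $f\in A_j$. Then $p(y)\ge\inf_{g\in A_j}g(y)\ge f(y)-\operatorname{diam}A_j$. For any other admissible $i$ and $k=\max(i,j)$,
$$\inf_{g\in A_i}g(y)\le\inf_{g\in A_k}g(y)\le f(y)+\operatorname{diam}A_j,$$
because $A_k\subseteq A_i\cap A_j$. So $\|p-f\|\le\operatorname{diam}A_j$ for every $f\in A_j$. Hence $p$ is bounded, and $p\in\bigcap_j\overline{A_j}$.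

**Definition.** A subset $U$ of a space $X$ is *sequentially clopen* if $U$ and $X\setminus U$ are both sequentially closed. The space $X$ is *sequentially connected* if its only sequentially clopen subsets are $\emptyset$ and $X$.

Equivalently, $U$ is sequentially clopen if $x_k\to x$ implies that all but finitely many $x_k$ lie on the same side of $U$ as $x$; otherwise a subsequence on the other side would converge to $x$. Clopen sets are sequentially clopen, so sequentially connected spaces are connected. Continuous preimages of sequentially clopen sets are sequentially clopen, because continuous maps preserve convergence of sequences.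

*Example: $[0,1]$ is sequentially connected.* Let $U$ be sequentially clopen, $x\in U$, $y\notin U$. Start with $(a_0,b_0)=(x,y)$ and bisect: let $c_n$ be the midpoint of $a_n,b_n$, replace $a_n$ by $c_n$ if $c_n\in U$, and replace $b_n$ by $c_n$ otherwise. Then $a_n\in U$, $b_n\notin U$, and both converge to one point, which would lie on both sides of $U$. No choice was made.

**Definition.** A space $A$ is *thin* if it has a dense subset $D$ such that there is no surjection $D\times\omega\to\mathbb R$.

Separable spaces are thin: if $D$ is countable, so is $D\times\omega$, and $\mathbb R$ is uncountable. The hedgehog is not thin: any dense $D$ maps onto $[0,1]$, and $[0,1]$ maps onto $\mathbb R$. Continuous images of thin spaces are thin: if $f:A\to B$ is continuous and onto and $D$ witnesses that $A$ is thin, then $f(D)$ is dense in $B$ and $D\times\omega$ maps onto $f(D)\times\omega$, so a surjection $f(D)\times\omega\to\mathbb R$ would give one from $D\times\omega$.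

**Theorem 1 (ZF).** There is a strongly complete metric space $E$ with more than one point that is sequentially connected (hence connected) and in which every thin connected subset is a singleton. In particular every separable connected subset of $E$ is a singleton, so $E$ is a nonseparably connected complete metric space.

## 3. A finite chain of small copies always carries an arc

If segments are forbidden, a natural replacement for a segment joining two points is a small copy of the whole space. So one looks for a complete space $E$ with two special points $0\neq1$, built from half-size copies of itself. The simplest plan is to join $0$ to $1$ by a finite chain of such copies, with a huge supply of different chains to destroy separability. This plan fails, however many chains one supplies.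

**Observation 2.** Let $E$ be a complete metric space of finite diameter, $0\ne1$ points of $E$, and let $\varphi_1,\dots,\varphi_N:E\to E$ multiply distances by $\frac12$, with $\varphi_1(0)=0$, $\varphi_i(1)=\varphi_{i+1}(0)$ for $i<N$, and $\varphi_N(1)=1$. Then there is a continuous $\gamma:[0,1]\to E$ with $\gamma(0)=0$, $\gamma(1)=1$. So $E$ contains a separable connected set with more than one point.

*Proof.* If $N=1$, then $d(0,1)=d(\varphi_1(0),\varphi_1(1))=\frac12d(0,1)$, impossible; so $N\ge2$. Split $[0,1]$ into $N^k$ equal intervals, indexed in order by the words $w$ of length $k$ in $1,\dots,N$. Send the left end of the interval of $w$ to $\varphi_w(0)$ and the right end to $\varphi_w(1)$, where $\varphi_w$ is the composition along $w$. Neighboring intervals agree at their common end: their words are $u\,i\,N\cdots N$ and $u\,(i+1)\,1\cdots1$, and $\varphi_u\varphi_i(1)=\varphi_u\varphi_{i+1}(0)$. Different levels agree because $\varphi_1(0)=0$ and $\varphi_N(1)=1$. This defines $\gamma$ on the fractions $i/N^k$. On an interval of level $k$ its values lie in one $\varphi_w(E)$, of diameter at most $2^{-k}\operatorname{diam}E$. Two fractions at distance at most $N^{-k}$ lie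 in the same or in neighboring intervals, so their images have distance at most $2\cdot2^{-k}\operatorname{diam}E$. Thus $\gamma$ is uniformly continuous, and $\gamma(t)=\lim_k\gamma(\lfloor N^kt\rfloor/N^k)$ extends it continuously to $[0,1]$. $\square$

So the connection from $0$ to $1$ must pass through limits. But a visible convergent sequence of pieces is a countable object, and countable objects are what separable sets are made of. We need a limit process that connects the space and that no separable subset can follow.

## 4. A comb that remembers a limit and forgets nearness

Take tips $\tau_n$, $n\in\omega+1$, with distances $\frac12|2^{-n}-2^{-m}|$, so $\tau_n\to\tau_\omega$. At $\tau_n$ attach a tooth, a segment of length $\frac12$ with far end $x_n$. Points at distances $u,u'$ from the tips on teeth $n\ne m$ have distance $u+u'+\frac12|2^{-n}-2^{-m}|$. On one tooth the distance is $|u-u'|$.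

The far ends $x_n$ are at mutual distance at least $1$, so metrically they have forgotten that $n\to\omega$. The clopen sets remember it: *they are exactly the unions of the teeth with index in $W$, for $W$ clopen in $\omega+1$.* Indeed, teeth are connected, so a clopen $U$ is a union of teeth. Since $\tau_n\to\tau_\omega$, all but finitely many teeth are on the same side as tooth $\omega$. Conversely, the map sending tooth $n$ to $n$ is continuous: a tooth $n<\omega$ is open because other teeth have distance at least $\frac122^{-n-1}$ from it, and a point of tooth $\omega$ at distance $u$ from $\tau_\omega$ has distance at least $\frac122^{-n}$ from tooth $n$, so near it only large indices occur. Preimages of clopen sets under this map are clopen.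

Now take $[0,1]$ as a set of vertices, with no topology. For *every* convergent sequence $s_n\to s_\omega$ in $[0,1]$ attach a separate comb, gluing the far end $x_n$ to the vertex $s_n$. A clopen set $U$ of such a space is a union of teeth. If all $s_n$ are in $U$, so are the tips of the comb of $s$, hence the limit tip, hence $s_\omega$. So $U\cap[0,1]$ is sequentially clopen in $[0,1]$ with its *usual* topology, thus trivial. The vertices hang together, through limits only. A countable set of points away from the vertices meets only countably many combs, and these know only countably many vertices.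

The teeth are still segments, so we make them half-size copies of the whole space and try to solve the resulting equation $E=F(E)$. Now "teeth are connected" is circular. The repair is a descent: if a clopen $U$ cuts $E$ between $0$ and $1$, then it cuts some tooth between its ends; that tooth is a copy of $E$, so some tooth in it is cut, and so on, down to one point by completeness, which is absurd. Picking a cut tooth at every stage would be an appeal to dependent choice. The bisection of Section 2 removes it: applied to the vertices it produces a definite sequence $s$, and then a definite tooth.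

Three things remain: the metric of the glued space, the solution of $E=F(E)$ with a strongly complete $E$, and the proof that thin sets cannot be connected.

## 5. Gluing copies of $Y$ along convergent sequences of tips

Let $\mathcal B$ be the class of metric spaces $Y$ with two marked points $0,1$ such that $\operatorname{diam}Y\le1$ and $d(0,1)=1$.

**Definition.** A *pattern* is a pair $(V,S)$ of a nonempty set $V$ and a set $S$ of functions $s:\omega+1\to V$ whose ranges cover $V$. We write $s_n=s(n)$, $L=S\times(\omega+1)$, and $v(e)=s_n$ for $e=(s,n)\in L$. For $Y\in\mathcal B$ put
$$F(Y)=V\sqcup\big(L\times(Y\setminus\{0\})\big),\qquad \varphi_e(0)=v(e),\quad \varphi_e(p)=(e,p)\ (p\ne0).$$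
Elements of $V$ are *vertices*, $\varphi_e(Y)$ is the *link* $e$, and $\varphi_e(1)$ is the *tip* of $e$.

For example, the pattern $V=\omega+1$, $S=\{\mathrm{id}\}$ with $Y=[0,1]$ has the teeth of the comb of Section 4 as links. In general each $\varphi_e$ is injective and every point lies in a link. A non-vertex lies in exactly one link, and a vertex $x$ lies exactly in the links $e$ with $v(e)=x$.

We define the metric by the functions that ought to be $1$-Lipschitz. Let $\mathcal F_Y$ be the set of all $f:F(Y)\to[0,1]$ with
$$|f(\varphi_e(p))-f(\varphi_e(q))|\le\tfrac12d(p,q)\qquad(e\in L,\ p,q\in Y),\tag{1}$$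
$$|f(\varphi_{(s,n)}(1))-f(\varphi_{(s,m)}(1))|\le\tfrac12|2^{-n}-2^{-m}|\qquad(s\in S,\ n,m\in\omega+1),\tag{2}$$
and put
$$d(p,q)=\sup_{f\in\mathcal F_Y}|f(p)-f(q)|\le1.\tag{3}$$
This is a pseudometric, and every $f\in\mathcal F_Y$ is $1$-Lipschitz for it. Conditions (1), (2) bound distances from above; lower bounds come from members of $\mathcal F_Y$, so we need a supply of them.

**Interpolation.** Let $\alpha:V\to[0,1]$ and $\beta:L\to[0,1]$ satisfy $|\alpha(v(e))-\beta(e)|\le\frac12$ and $|\beta(s,n)-\beta(s,m)|\le\frac12|2^{-n}-2^{-m}|$. Then
$$f(\varphi_e(p))=\alpha(v(e))+\big(\beta(e)-\alpha(v(e))\big)\,d(p,0)\tag{4}$$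
belongs to $\mathcal F_Y$, with value $\alpha$ at vertices and $\beta$ at tips. Indeed, at $p=0$ formula (4) gives $\alpha(v(e))$ for every link through that vertex, so $f$ is well defined. At $p=1$ it gives $\beta(e)$, so (2) holds. Values lie between $\alpha(v(e))$ and $\beta(e)$ since $0\le d(p,0)\le1$, and (1) follows from $|d(p,0)-d(q,0)|\le d(p,q)$.

**Test functions.** The following belong to $\mathcal F_Y$.

* $g_x$ for $x\in V$: $\alpha(x)=\frac12$, $\alpha=0$ at other vertices, $\beta=0$. Then $g_x(x)=\frac12$ and $\{g_x>0\}=\{\varphi_e(p):v(e)=x,\ d(p,0)<1\}$. These sets are disjoint for different $x$.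
* $f_s$ for $s\in S$: $\alpha=0$, $\beta(s,n)=\frac12$ for all $n$, and $\beta=0$ on all other links. Put $O_s=\{f_s>0\}=\{\varphi_{(s,n)}(p):n\in\omega+1,\ p\ne0\}$. These sets are disjoint for different $s$, and their union is the set of all non-vertices.
* $\psi_s$: $\alpha=0$, $\beta(s,n)=2^{-n-1}$, and $\beta=0$ on all other links. At $\varphi_{(s,n)}(p)\in O_s$ we have $\psi_s/f_s=2^{-n}$.
* $h(\varphi_e(p))=\frac12d(p,0)$ and $t(\varphi_e(p))=\frac12d(p,1)$. At vertices $h=0$, $t=\frac12$; at tips $h=\frac12$, $t=0$. (For $t$, condition (2) holds because $t$ is $0$ at all tips.)
* $m=\min(h,t)$; the minimum of two members of $\mathcal F_Y$ is in $\mathcal F_Y$ because $|\min(a,b)-\min(a',b')|\le\max(|a-a'|,|b-b'|)$. It vanishes at vertices and tips, and only there. Hence $m_e$, equal to $m$ on link $e$ and $0$ elsewhere, is also well defined and in $\mathcal F_Y$. Put $I_e=\{m_e>0\}=\varphi_e(Y\setminus\{0,1\})$. These sets are disjoint for different $e$.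

**Lemma 3.** For every pattern and every $Y\in\mathcal B$:

(a) $d(\varphi_e(p),\varphi_e(q))=\frac12d(p,q)$.

(b) $d(\varphi_{(s,n)}(1),\varphi_{(s,m)}(1))=\frac12|2^{-n}-2^{-m}|$. Tips of links with different $s$ have distance at least $\frac12$. Distinct vertices have distance $1$.

(c) $d$ is a metric.

(d) The sets $O_s$, $\{g_x>0\}$, $I_e$ are open, and the index map $O_s\to\omega+1$, $\varphi_{(s,n)}(p)\mapsto n$, is continuous.

*Proof.* (a) "$\le$" is (1). For "$\ge$" let $e=(s,n)$ and $g(z)=\frac12d(z,p)$ on $Y$, $a=g(0)$, $b=g(1)$; then $|a-b|\le\frac12$. Let $f(\varphi_e(z))=g(z)$, and on all other links let $f$ be given by (4) with $\alpha\equiv a$, $\beta(s,k)=b$ for all $k$, and $\beta=a$ on links with other sequences. On every link the vertex gets the value $a$, so $f$ is well defined. All tips belonging to $s$ (including that of $e$) get $b$, all others $a$, so (2) holds. Condition (1) holds on $e$ because $g$ is $\frac12$-Lipschitz, and elsewhere as for interpolations. So $f\in\mathcal F_Y$, and $f(\varphi_e(q))-f(\varphi_e(p))=\frac12d(p,q)$.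

(b) For tips with the same $s$, "$\le$" is (2) and "$\ge$" comes from $\psi_s$. For $s\ne s'$ the function $f_s$ is $\frac12$ at tips of $s$ and $0$ at tips of $s'$. For vertices $x\ne y$ interpolate with $\alpha(x)=0$, $\alpha(y)=1$, $\alpha=\frac12$ at other vertices, $\beta\equiv\frac12$.

(c) Let $p\ne q$. If both lie in one link, use (a) and injectivity of $\varphi_e$. Otherwise, if $p\in I_e$, then $q$ is not in link $e$ and $m_e(p)>0=m_e(q)$; similarly if $q$ lies in some $I_e$. In the remaining case each of $p,q$ is a vertex or a tip. Two vertices, or two tips, are separated by (b); a vertex and a tip are separated by $h$.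

(d) The sets are positivity sets of continuous functions. On $O_s$ the function $\psi_s/f_s=2^{-n}$ is continuous, and $n\mapsto2^{-n}$ is a homeomorphism of $\omega+1$ onto its image. $\square$

By (b), if any two distinct vertices are marked as $0$ and $1$, then $F(Y)\in\mathcal B$.

## 6. Gluing preserves strong completeness and isometric embeddings

**Lemma 4.** If $Y$ is strongly complete, so is $F(Y)$.

*Proof.* Let $(A_j)$ be decreasing and nonempty with $\operatorname{diam}A_j\to0$. For $f\in\mathcal F_Y$ the sets $f(A_j)\subseteq[0,1]$ are decreasing and nonempty with diameters at most $\operatorname{diam}A_j$, so by strong completeness of $\mathbb R$ there is exactly one number $\hat f\in\bigcap_j\overline{f(A_j)}$, and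
$$|f(q)-\hat f|\le\operatorname{diam}A_j\qquad(q\in A_j).\tag{5}$$
Applying (5) to $h,t,m$ gives $\hat m=\min(\hat h,\hat t)$. So one of three cases occurs. They correspond to a limit inside a link, at a vertex, or among tips.

**Case $\hat m>0$.** Take $j$ with $\operatorname{diam}A_j<\hat m/2$. By (5), $m(q)>\hat m/2>\operatorname{diam}A_j$ on $A_j$. If $q\in A_j$ lay in link $e$ and $q'\in A_j$ did not, then $d(q,q')\ge m_e(q)-m_e(q')=m(q)>\operatorname{diam}A_j$, a contradiction. So $A_j\subseteq\varphi_e(Y)$ for some $e$. The sets $\varphi_e^{-1}(A_i)$, $i\ge j$, are decreasing and nonempty, of diameter $2\operatorname{diam}A_i$. Strong completeness of $Y$ gives a point $y$ in all their closures, and $\varphi_e(y)\in\bigcap_i\overline{A_i}$.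

**Case $\hat h=0$.** Let $j$ be so large that $\operatorname{diam}A_j<\frac18$. By (5), $h(q)\le\operatorname{diam}A_j<\frac18$ on $A_j$. For $q\in A_j$ let $x(q)=q$ if $q$ is a vertex, and otherwise let $x(q)$ be the vertex of the unique link containing $q$. By Lemma 3(a), $d(q,x(q))=h(q)$. So $d(x(q),x(q'))<\frac38$ for $q,q'\in A_j$, and $x(q)=x(q')$ by Lemma 3(b). This common vertex $x$ does not depend on $j$, as the $A_j$ decrease. Since $d(q,x)\le\operatorname{diam}A_j$ on $A_j$ for all large $j$, we get $x\in\bigcap_j\overline{A_j}$.

**Case $\hat t=0$.** Let $j$ be so large that $\operatorname{diam}A_j<\frac18$; then $t(q)\le\operatorname{diam}A_j<\frac18$ on $A_j$. Vertices have $t=\frac12$, so each $q\in A_j$ is a non-vertex in a unique link $e(q)$, and by Lemma 3(a) its distance to the tip of $e(q)$ is $t(q)$. The tips of $e(q),e(q')$ have distance less than $\frac38$, so by Lemma 3(b) all $e(q)$ involve the same $s$, which does not depend on $j$. The sets $B_j=\{\varphi_{e(q)}(1):q\in A_j\}$ are decreasing, nonempty, and of diameter at most $3\operatorname{diam}A_j$. They lie in $\{\varphi_{(s,n)}(1):n\in\omega+1\}$, which by Lemma 3(b) is isometric to the closed set $\{2^{-n-1}:n\in\omega\}\cup\{0\}\subseteq\mathbb R$,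 hence strongly complete. So there is $z\in\bigcap_j\overline{B_j}$. Each point of $B_j$ is within $\operatorname{diam}A_j$ of $A_j$; hence for $i\le j$ the distance from $z$ to $A_i$ is at most $\operatorname{diam}A_j$. Letting $j\to\infty$, $z\in\bigcap_i\overline{A_i}$. $\square$

**Lemma 5.** Let $Y,X\in\mathcal B$ and let $j:Y\to X$ be an isometric embedding preserving $0,1$. Then $F(j):F(Y)\to F(X)$, the identity on $V$ and $\varphi_e(p)\mapsto\varphi_e(j(p))$, is an isometric embedding. If $j(Y)$ is dense in $X$, then $F(j)(F(Y))$ is dense in $F(X)$. Moreover $F(i\circ j)=F(i)\circ F(j)$.

*Proof.* **Distances do not increase.** If $f\in\mathcal F_X$, then $f\circ F(j)$ satisfies (1) because $j$ is isometric and (2) because $j(1)=1$. So $f\circ F(j)\in\mathcal F_Y$.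

**Distances do not decrease.** We extend a given $f\in\mathcal F_Y$ to a member of $\mathcal F_X$. Put
$$\bar f(\varphi_e(p))=\min\Big(1,\ \inf_{y\in Y}\big(f(\varphi_e(y))+\tfrac12d(p,j(y))\big)\Big)\qquad(e\in L,\ p\in X).$$
For $p=j(y_0)$ the term $y=y_0$ equals $f(\varphi_e(y_0))$, and every term is at least that number by (1) for $f$, as $d(j(y_0),j(y))=d(y_0,y)$. Hence $\bar f(\varphi_e(j(y_0)))=f(\varphi_e(y_0))$. Since $j(0)=0$, the value at $\varphi_e(0)$ is $f(v(e))$, so $\bar f$ is well defined at vertices. Since $j(1)=1$, $\bar f$ agrees with $f$ at tips, and (2) holds. On a link, $\bar f$ is built from $\frac12$-Lipschitz functions of $p$ by infimum and minimum, so (1) holds. The values are in $[0,1]$. So $\bar f\in\mathcal F_X$ and $\bar f\circ F(j)=f$.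

**Density and composition.** By Lemma 3(a) the maps $\varphi_e$ are continuous, so if $j(Y)$ is dense in $X$, then $\varphi_e(j(Y))$ is dense in $\varphi_e(X)$. The last formula is immediate from the definition. $\square$

## 7. Solving $E=F(E)$

**Lemma 6.** (i) Every $Y\in\mathcal B$ embeds isometrically, preserving marked points, onto a dense subset of a strongly complete member of $\mathcal B$.

(ii) If $M,N$ are strongly complete, $D\subseteq M$ is dense and $\iota:D\to N$ is isometric with dense image, then $\iota$ extends to an isometry of $M$ onto $N$.

*Proof.* (i) The map $y\mapsto d(y,\cdot)$ is an isometric embedding of $Y$ into $\ell_\infty(Y)$: $|d(y,z)-d(y',z)|\le d(y,y')$ with equality at $z=y'$. By Section 2 this space is strongly complete, and so is the closure of the image. Closing up does not change the diameter.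

(ii) For $p\in M$ the sets $A_j=\iota(D\cap B(p,\frac1j))$, $j\ge1$, are decreasing, nonempty and of diameter at most $\frac2j$. Let $\Phi(p)$ be the unique point of $\bigcap_j\overline{A_j}$. For $p\in D$ this is $\iota(p)$. Let $a\in D\cap B(p,\frac1j)$ and $b\in D\cap B(q,\frac1j)$. Then $d(\Phi(p),\iota(a))\le\frac2j$, $d(\Phi(q),\iota(b))\le\frac2j$, and $|d(a,b)-d(p,q)|\le\frac2j$, so $|d(\Phi(p),\Phi(q))-d(p,q)|\le\frac6j$ for every $j$. So $\Phi$ is isometric. The same construction for $\iota^{-1}:\iota(D)\to M$ gives an isometric $\Psi:N\to M$. The maps $\Psi\Phi$ and $\Phi\Psi$ are continuous and equal the identity on the dense sets $D$ and $\iota(D)$, hence everywhere. So $\Phi$ is onto. $\square$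

From now on we fix the pattern: $V=[0,1]$ as a set, and $S$ is the set of all *injective* $s:\omega+1\to[0,1]$ with $s_n\to s_\omega$. The ranges cover $V$: for $x\in[0,1]$ take $s_\omega=x$, and $s_n=x+2^{-n-1}$ if $x\le\frac12$, $s_n=x-2^{-n-1}$ if $x>\frac12$. In $F(Y)$ we mark the vertices $0$ and $1$, so $F(Y)\in\mathcal B$ by Lemma 3(b). The reason for injectivity appears in Section 10.

**Lemma 7.** There are a strongly complete $E\in\mathcal B$ and an isometry $\Phi$ of $E$ onto $F(E)$ that preserves the marked points.

*Proof.* **Step 1: a tower.** This step produces approximations. Let $X_0=\{0,1\}$ with $d(0,1)=1$, and $X_{k+1}=F(X_k)$. Let $j_0:X_0\to X_1$ be the inclusion of the marked vertices, and $j_{k+1}=F(j_k):X_{k+1}\to X_{k+2}$. The map $j_0$ is isometric, and by Lemma 5 so are all $j_k$; each preserves marked points, as $F(j)$ is the identity on $V$. (For instance, $X_1$ consists of the vertices and the tips only.)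

**Step 2: the limit of the tower.** This step makes $F$ act trivially, before completion. Let $X_\infty$ be the direct limit: the disjoint union of the $X_k$, where two points are identified if they agree after being mapped into a common $X_l$, with distances measured there. It is in $\mathcal B$. We have isometric maps $i_k:X_k\to X_\infty$ with $i_{k+1}\circ j_k=i_k$. The maps $F(i_k):X_{k+1}\to F(X_\infty)$ are isometric and compatible with the tower:
$$F(i_{k+1})\circ j_{k+1}=F(i_{k+1})\circ F(j_k)=F(i_{k+1}\circ j_k)=F(i_k).$$
So there is a well-defined map $\theta:X_\infty\to F(X_\infty)$ with $\theta\circ i_{k+1}=F(i_k)$ for all $k$. It is isometric, since any two points of $X_\infty$ come from a common $X_{k+1}$, and it preserves marked points. It is onto, because every point of $F(X_\infty)$ has the form $\varphi_e(i_k(p))=F(i_k)(\varphi_e(p))$.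

**Step 3: completion.** By Lemma 6(i) let $\kappa:X_\infty\to E$ be an isometric embedding with dense image, preserving marked points, with $E\in\mathcal B$ strongly complete. By Lemma 4, $F(E)$ is strongly complete. By Lemma 5, $F(\kappa)\circ\theta:X_\infty\to F(E)$ is isometric with dense image. Lemma 6(ii), applied to $\iota=F(\kappa)\circ\theta\circ\kappa^{-1}$ on $D=\kappa(X_\infty)$, gives an isometry $\Phi$ of $E$ onto $F(E)$ with $\Phi\circ\kappa=F(\kappa)\circ\theta$. It preserves marked points because $\kappa,\theta,F(\kappa)$ do. $\square$

We identify $E$ with $F(E)$ via $\Phi$. So $V=[0,1]\subseteq E$ as a set, the vertices $0,1$ are the marked points of $E$, $d(0,1)=1$, and Sections 5 and 6 apply with $Y=E$. The maps $\varphi_e:E\to E$ multiply distances by $\frac12$, and $E=\bigcup_{e\in L}\varphi_e(E)$. We write $E_e=\varphi_e(E)$.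

For a finite word $w=(e_1,\dots,e_k)$ in $L$ let $\varphi_w=\varphi_{e_1}\circ\dots\circ\varphi_{e_k}$, with $\varphi_\emptyset=\mathrm{id}$. Then $\operatorname{diam}\varphi_w(E)\le2^{-k}$. Let $Q=\bigcup_w\varphi_w(V)$ over all finite words. Clearly $V\subseteq Q$ and $\varphi_e(Q)\subseteq Q$.

**Addresses.** Let $p\in E\setminus Q$. Then $p$ is not a vertex, so $p=\varphi_{e_1}(p_1)$ with unique $e_1$ and $p_1$, and $p_1\notin Q$ because $\varphi_{e_1}(Q)\subseteq Q$. Repeating this, we get a uniquely determined sequence $(e_k)_{k\ge1}$ with $p\in\varphi_{w_k}(E)$ for all $k$, where $w_k=(e_1,\dots,e_k)$. So $d(\varphi_{w_k}(0),p)\le2^{-k}$. Hence $\varphi_{w_k}(0)\to p$, $Q$ is dense in $E$, and $p$ is determined by its address $(e_k)$.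

## 8. A sequentially clopen set cannot cut $E$

First we find, by a rule, a link that is cut.

**Lemma 8.** Let $U\subseteq E$ be sequentially clopen and let $x\in U$, $y\notin U$ be vertices. Then there is an explicitly determined $e=e(U,x,y)\in L$ such that exactly one of $\varphi_e(0),\varphi_e(1)$ is in $U$.

*Proof.* **Step 1: bisection gives a definite $s\in S$.** Put $a_0=x$, $b_0=y$. Given $a_n,b_n\in[0,1]$, let $c_n=(a_n+b_n)/2$. If the vertex $c_n$ is in $U$, put $(a_{n+1},b_{n+1})=(c_n,b_n)$; otherwise put $(a_{n+1},b_{n+1})=(a_n,c_n)$. All vertices $a_n$ are in $U$ and no $b_n$ is in $U$. Both sequences are monotone and, in the usual topology of $[0,1]$, converge to one number $c$. If the vertex $c$ is in $U$, consider $(b_n)$; if not, consider $(a_n)$. The terms of the considered sequence are on the other side of $U$ from $c$, so they never equal $c$. A monotone sequence with finitely many values is eventually constant, and here the constant would be $c$. So there are infinitely many values. Listing them without repetition in order of appearance gives $s_0,s_1,\dots$, and with $s_\omega=c$ we have $s\in S$. Every $s_n$ with $n<\omega$ is on the opposite side of $U$ from $s_\omega$.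

There is no contradiction so far, since distinct vertices have distance $1$ in $E$. The next step passes to the tips, which do converge.

**Step 2: some link of $s$ is cut.** Suppose that for every $n\in\omega+1$ the points $\varphi_{(s,n)}(0)=s_n$ and $\varphi_{(s,n)}(1)$ were on the same side of $U$. By Lemma 3(b) the tips $\varphi_{(s,n)}(1)$ converge to $\varphi_{(s,\omega)}(1)$, so for large $n$ they are on the same side as $\varphi_{(s,\omega)}(1)$. Then $s_n$ and $s_\omega$ are on the same side for large $n$, a contradiction. Let $e=(s,n)$ with the least $n\in\omega+1$ such that the two ends are on different sides. $\square$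

**Lemma 9.** If $U\subseteq E$ is sequentially clopen, then $0\in U$ if and only if $1\in U$.

*Proof.* Suppose not. We descend into cut links until they shrink to a point. Let $U_0$ be that one of $U$, $E\setminus U$ which contains $0$; then $1\notin U_0$. Recursively put $e_{k+1}=e(U_k,0,1)$ and let $U_{k+1}$ be that one of $\varphi_{e_{k+1}}^{-1}(U_k)$ and its complement which contains $0$. It is sequentially clopen, and by the property of $e_{k+1}$ it does not contain $1$. Every step is given by a rule, so no choice is used.

With $w_k=(e_1,\dots,e_k)$, the set $U_k$ is $\varphi_{w_k}^{-1}(U)$ or its complement. So exactly one of $\varphi_{w_k}(0),\varphi_{w_k}(1)$ is in $U$. Both points lie in $\varphi_{w_k}(E)$, and these sets are decreasing with diameters at most $2^{-k}$. So both sequences are Cauchy and converge to the same $z\in E$. As $U$ is sequentially clopen, for large $k$ both points lie on the same side of $U$ as $z$, a contradiction. $\square$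

**Proposition 10.** $E$ is sequentially connected, hence connected.

*Proof.* **Step 1: a sequentially clopen $U\ni0$ contains $V$.** For every $e$, Lemma 9 applied to $\varphi_e^{-1}(U)$ shows that $\varphi_e(0),\varphi_e(1)$ are on the same side of $U$. If some vertex $y$ were outside $U$, Lemma 8 with $x=0$ would give an $e$ for which this is false.

**Step 2: it contains $Q$.** We show by induction on $|w|$ that $\varphi_w(V)\subseteq U$ for every sequentially clopen $U\ni0$. For $|w|=0$ this is Step 1. Let $w=(e)w'$. Then $\varphi_e(0)\in V\subseteq U$, so $\varphi_e^{-1}(U)$ is sequentially clopen and contains $0$. By induction $\varphi_{w'}(V)\subseteq\varphi_e^{-1}(U)$, that is, $\varphi_w(V)\subseteq U$.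

**Step 3: it is $E$.** If $p\in E\setminus Q$, the address of $p$ gives points $\varphi_{w_k}(0)\in Q\subseteq U$ converging to $p$. So $p\in U$. Finally, for any sequentially clopen set, it or its complement contains $0$ and so equals $E$. $\square$

## 9. The shadow of a thin set on $[0,1]$

Collapse every link to its vertex: let $\pi:E\to[0,1]$, $\pi(\varphi_e(p))=v(e)$. This is well defined, and $\pi(x)=x$ for vertices.

*The map $\pi$ is continuous for the usual topology of $[0,1]$.* On the open set $\{g_x>0\}$, which contains the vertex $x$, $\pi$ is constantly $x$. On the open set $O_s$, $\pi$ is the index map $O_s\to\omega+1$ of Lemma 3(d) followed by $s:\omega+1\to[0,1]$, which is continuous because $s_n\to s_\omega$. These open sets cover $E$.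

**Lemma 11.** There are countably many partial functions $\sigma_n$ ($n\in\omega$) from $E$ to $[0,1]$ such that $\pi(A)\subseteq\bigcup_n\sigma_n(D)$ for every $A\subseteq E$ and every dense $D\subseteq A$. Consequently, if $A$ is connected and thin, then $\pi(A)$ is a singleton.

*Proof.* **Step 1: the functions.** A point of $O_s$ should remember all of $s$. For $n\in\omega+1$ let $\sigma_n(p)=s_n$ if $p\in O_s$; and let $\sigma_*(p)=x$ if $g_x(p)>0$. Since the $O_s$ are disjoint, and the $\{g_x>0\}$ are disjoint, these are well defined. There are countably many of them, and we may re-index by $\omega$.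

**Step 2: they catch the shadow.** Let $a\in A$. If $a\in O_s$, then $O_s\cap A$ is nonempty and open in $A$, so it contains some $\delta\in D$, and $\pi(a)=s_n=\sigma_n(\delta)$ for some $n\in\omega+1$. If $a$ is a vertex $x$, then some $\delta\in D$ has $g_x(\delta)>0$, and $\pi(a)=x=\sigma_*(\delta)$.

**Step 3: intervals are too large.** Let $A$ be connected and suppose $\pi$ takes two values on $A$. Then $\pi(A)\supseteq[a,b]$ for some $a<b$. For any dense $D\subseteq A$ the map $(\delta,n)\mapsto\sigma_n(\delta)$, used where its value is defined and in $[a,b]$ and replaced by the constant $a$ elsewhere, is a surjection $D\times\omega\to[a,b]$. Composing with a surjection $[a,b]\to\mathbb R$ gives a surjection $D\times\omega\to\mathbb R$. As $D$ was any dense subset, $A$ is not thin. $\square$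

## 10. Fibers are hedgehogs whose spines are copies of $E$

By Lemma 11 a thin connected set lies in a fiber $P_x=\pi^{-1}(x)=\bigcup_{v(e)=x}E_e$. This is a bunch of copies of $E$ glued at $x$. We need the retractions that the hedgehog had.

**Lemma 12.** Let $x\in V$. The sets $E_e\setminus\{x\}$ with $v(e)=x$ are open in $P_x$, disjoint, and cover $P_x\setminus\{x\}$. For each such $e$ the map $r_e:P_x\to E_e$ that is the identity on $E_e$ and constantly $x$ on $P_x\setminus E_e$ is continuous.

*Proof.* Let $e=(s,n)$ with $v(e)=x$. A point $\varphi_{(s,m)}(p)$, $p\ne0$, of $O_s$ is in $P_x$ only if $s_m=x=s_n$, that is, $m=n$, because $s$ is injective. So $P_x\cap O_s=E_e\setminus\{x\}$, which is therefore open in $P_x$. Disjointness and covering are clear. Hence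
$$E_e=P_x\setminus\bigcup_{e'\ne e,\ v(e')=x}(E_{e'}\setminus\{x\})\qquad\text{and}\qquad P_x\setminus(E_e\setminus\{x\})$$
are closed in $P_x$. They cover $P_x$ and meet exactly in $\{x\}$. On the first, $r_e$ is the identity, on the second it is constant, and at $x$ both prescriptions give $x$. So $r_e$ is continuous. $\square$

Without injectivity this would fail. If the constant sequence $s\equiv x$ were allowed, the tips of $(s,n)$ would lie in $P_x$ and converge to the tip of $(s,\omega)$, so $E_{(s,\omega)}\setminus\{x\}$ would not be open in $P_x$.

**Lemma 13.** If $A\subseteq E$ is thin and connected and $0\in A$, then $A=\{0\}$.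

*Proof.* We show by induction on $k$, for all such $A$ simultaneously, that $d(p,0)\le2^{-k}$ for all $p\in A$. For $k=0$ this is $\operatorname{diam}E\le1$. Assume it for $k$, and let $p\in A$. By Lemma 11 and $\pi(0)=0$ we have $A\subseteq P_0$, so $p\in E_e$ for some $e$ with $v(e)=0$, that is, $\varphi_e(0)=0$. Zoom in: $A'=\varphi_e^{-1}(r_e(A))$ is a continuous image of $A$, so it is thin and connected. It contains $0$, since $r_e(0)=0$, and $p'=\varphi_e^{-1}(p)$, since $r_e(p)=p$. By induction $d(p',0)\le2^{-k}$. Hence $d(p,0)=\frac12d(p',0)\le2^{-k-1}$. $\square$

**Proposition 14.** Every thin connected $A\subseteq E$ is a singleton.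

*Proof.* We show by induction on $k$ that every thin connected $A$ has $\operatorname{diam}A\le2^{-k}$. The case $k=0$ is clear. Assume it for $k$, and let $A$ be thin and connected. By Lemma 11, $A\subseteq P_x$ for some $x$.

**Case 1: $x\notin A$.** Then $A$ is covered by the disjoint relatively open sets $E_e\setminus\{x\}$, $v(e)=x$. Being connected it lies in one $E_e$. The set $\varphi_e^{-1}(A)$ is thin and connected, so $\operatorname{diam}A=\frac12\operatorname{diam}\varphi_e^{-1}(A)\le2^{-k-1}$.

**Case 2: $x\in A$.** For each $e$ with $v(e)=x$ the set $\varphi_e^{-1}(r_e(A))$ is thin and connected and contains $\varphi_e^{-1}(x)=0$. By Lemma 13 it is $\{0\}$. So $A\cap E_e\subseteq r_e(A)=\{x\}$ for all these $e$, and $A=\{x\}$. $\square$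

**Proof of Theorem 1.** $E$ is strongly complete with $d(0,1)=1$ by Lemma 7, sequentially connected by Proposition 10, and its thin connected subsets are singletons by Proposition 14. Separable sets are thin and strongly complete spaces are complete, so $E$ is a nonseparably connected complete metric space. $\square$

## 11. Density and cardinality of $E$

This section and the next are additions; Theorem 1 does not need them.

**Theorem 15 (ZF).** For the space $E$ of Theorem 1:

1. If $A\subseteq E$ is connected with more than one point and $D\subseteq A$ is dense in $A$, then there is a surjection $D\times\omega\to\mathbb R$. In particular, if $\mathbb R$ is not well-orderable, no such $A$ has a well-orderable dense subset. In ZFC, every such $A$ has density exactly $2^{\aleph_0}$.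
2. $E$ has a dense subset equipotent with $\mathbb R$, and $E$ itself is equipotent with $\mathbb R$.

*Proof.* **Part 1.** By Proposition 14, $A$ is not thin, which is the first statement. If $D$ is well-orderable, so is $D\times\omega$, and taking least preimages under the surjection gives an injection $\mathbb R\to D\times\omega$; so $\mathbb R$ is well-orderable. In ZFC, $D$ is infinite: a finite dense subset would be closed, $A$ would be finite, and a finite connected metric space has one point. So $|D|=|D\times\omega|\ge2^{\aleph_0}$. The upper bound follows from $|E|=2^{\aleph_0}$, which is Part 2.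

**Part 2.** We code points by words. Each $p\in Q$ has a canonical pair $(w,x)\in L^{<\omega}\times V$ with $p=\varphi_w(x)$. If $p\in V$, it is $(\emptyset,p)$. Otherwise $p=\varphi_{e_1}(p_1)$ with unique $e_1,p_1$. Any word $w$ with $p\in\varphi_w(V)$ is nonempty and starts with $e_1$, so $p_1\in Q$ is reached by a shorter word, and we continue with $p_1$; after finitely many steps we reach a vertex. As $p=\varphi_w(x)$, this is an injection $Q\to L^{<\omega}\times V$. By Section 7, addresses give an injection $E\setminus Q\to L^\omega$.

Since $S\subseteq[0,1]^{\omega+1}$ and $[0,1]$ injects into $2^\omega$, the set $S$ injects into $(2^\omega)^{\omega+1}$. This is in explicit bijection with $2^{\omega\times(\omega+1)}$ and so with $2^\omega$. Hence $L=S\times(\omega+1)$ injects into $2^\omega$. Using one such injection in each coordinate, $L^\omega$ injects into $(2^\omega)^\omega$, and so into $2^\omega$. Recording the length of a word and padding it with a constant, $L^{<\omega}\times V$ injects into $\omega\times(2^\omega)^\omega\times2^\omega$, and so into $2^\omega$. As $2^\omega$ injects into $\mathbb R$, both $Q$ and $E=Q\sqcup(E\setminus Q)$ inject into $\mathbb R$. Both contain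 $V=[0,1]$. By the Cantor–Bernstein theorem, which holds in ZF, both are equipotent with $\mathbb R$; and $Q$ is dense. $\square$

## 12. Sequentially connected spaces as images of such spaces

Nothing in Sections 5 and 6 used the special pattern. Putting copies of $E$ over the convergent sequences of any sequentially connected space gives the following.

**Theorem 16 (ZF).** For a nonempty topological space $X$ the following are equivalent:

(a) $X$ is sequentially connected;

(b) there are a strongly complete, nonseparably connected, sequentially connected metric space $M$ (with more than one point), in which even all thin connected subsets are singletons, and a continuous surjection $\pi_X:M\to X$ with connected fibers;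

(c) $X$ is a continuous image of a sequentially connected space.

If moreover $X$ is sequential (sequentially closed sets are closed), then $\pi_X$ in (b) can be taken to be a quotient map.

*Proof.* (b)$\Rightarrow$(c) is trivial. (c)$\Rightarrow$(a): the preimage of a sequentially clopen set is sequentially clopen, hence trivial; as the map is onto, the set itself is trivial. It remains to prove (a)$\Rightarrow$(b) and the last statement.

**Step 1: the space and the map.** Take the pattern $V=X$, with $S_X$ the set of all $s:\omega+1\to X$ with $s_n\to s_\omega$ in $X$. Constant sequences show that the ranges cover $X$. Let $M=F(E)$ for *this* pattern, with $E$ from Theorem 1. We write $\chi_e:E\to M$ for the gluing maps of $M$, and $g_x^M$, $O_s^M$, $I_e^M$, $h^M$, $t^M$ for its test functions and open sets, keeping the old notation for $E$. By Lemmas 3 and 4, $M$ is a strongly complete metric space, and it contains copies of $E$, so it has more than one point.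

Let $\pi_X(\chi_e(p))=v(e)$. It is continuous: it is constantly $x$ on the open set $\{g_x^M>0\}\ni x$, and on $O_s^M$ it is the index map followed by the continuous $s:\omega+1\to X$. It is onto. The fiber $\pi_X^{-1}(x)$ is the union of the connected links $\chi_e(E)$ with $v(e)=x$, all containing $x$; so it is connected.

**Step 2: $M$ is sequentially connected.** Let $U\subseteq M$ be sequentially clopen. Each $\chi_e^{-1}(U)$ is sequentially clopen in $E$, hence trivial, so each link is contained in $U$ or disjoint from $U$. Thus $U=\pi_X^{-1}(W)$ with $W=U\cap X$. Let $s_n\to s_\omega$ in $X$ with $s_n\in W$ for all $n<\omega$. The tips $\chi_{(s,n)}(1)$ are in $U$ and converge to $\chi_{(s,\omega)}(1)$ by Lemma 3(b). So this tip is in $U$, and $s_\omega\in W$. The same argument applies to $X\setminus W$. So $W$ is sequentially clopen in $X$, hence trivial, and $U$ is trivial.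

**Step 3: the quotient statement.** Let $X$ be sequential and $\pi_X^{-1}(W)$ closed. If $s_n\to s_\omega$ with all $s_n\in W$, the tips $\chi_{(s,n)}(1)\in\pi_X^{-1}(W)$ converge to $\chi_{(s,\omega)}(1)$, so $s_\omega\in W$. Hence $W$ is sequentially closed, so closed. With continuity and surjectivity, $\pi_X$ is a quotient map.

Let now $A\subseteq M$ be thin and connected, with a dense $D\subseteq A$ witnessing that $A$ is thin. We must show that $A$ is a singleton. The space $X$ may be far from $[0,1]$ and the sequences need not be injective, so Sections 9 and 10 do not apply to $\pi_X$. We use the shadow *inside* the links instead.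

**Step 4: a continuous $\Pi:M\to[0,1]$.** Let $\Pi(\chi_e(p))=\pi(p)$, with $\pi:E\to[0,1]$ from Section 9. As $\pi(0)=0$ and $\pi(1)=1$, $\Pi$ is well defined, $0$ at vertices and $1$ at tips. In $E$, $d(p,0)<\frac12$ implies $g_0(p)>0$, since $g_0(0)=\frac12$; so $\pi(p)=0$. Likewise $d(p,1)<\frac12$ implies $\pi(p)=1$. If a point $\chi_e(p)$ is within distance less than $\frac14$ of a vertex of $M$, then $\frac12d(p,0)=h^M(\chi_e(p))<\frac14$, so $\Pi=0$ there. In the same way, with $t^M$, $\Pi=1$ at all points within less than $\frac14$ of a tip. On the open set $I_e^M$, $\Pi=\pi\circ\chi_e^{-1}$ is continuous. Every point of $M$ is a vertex, a tip, or in some $I_e^M$, so $\Pi$ is continuous.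

**Step 5: $\Pi(A)$ is a singleton.** Let $\Sigma_n(\chi_e(p))=\sigma_n(p)$ for $p\ne0,1$, where defined. If $a\in A\cap I_e^M$, then $D\cap I_e^M$ is dense in $A\cap I_e^M$, and Lemma 11 for $\chi_e^{-1}(A\cap I_e^M)$ with the dense subset $\chi_e^{-1}(D\cap I_e^M)$ gives $\Pi(a)\in\bigcup_n\Sigma_n(D)$. So $\Pi(A)\subseteq\{0,1\}\cup\bigcup_n\Sigma_n(D)$. If $\Pi(A)$ had two points, it would contain some $[a,b]$ with $0<a<b<1$, and as in Step 3 of the proof of Lemma 11 there would be a surjection $D\times\omega\to\mathbb R$, a contradiction. Let $\Pi(A)=\{c\}$.

**Step 6: reduction to one link.** If $A\subseteq\chi_e(E)$ for some $e$, then $\chi_e^{-1}(A)$ is a thin connected subset of $E$, and $A$ is a singleton by Proposition 14. We go through the values of $c$.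

If $0<c<1$, then $A$ contains no vertices and no tips, so it is covered by the disjoint open sets $I_e^M$ and lies in one link.

If $c=1$, then $A$ contains no vertices, so it is covered by the disjoint open sets $O_s^M$ and lies in one $O_s^M$. The index map is continuous there, and connected subsets of $\omega+1$ are singletons. So $A$ lies in one link.

If $c=0$, then $A$ contains no tips. Let $q=\chi_e(p)$ be any point with $\Pi(q)=0$. Then $\pi(p)=0$, so $p=\varphi_{e'}(p')$ for some link $e'$ of $E$ with $\varphi_{e'}(0)=0$, and $d(p,0)=\frac12d(p',0)\le\frac12$. Hence $g_{v(e)}^M(q)=\frac12(1-d(p,0))>0$. So $\{\Pi=0\}$ is covered by the disjoint open sets $\{g_x^M>0\}$, and $A\subseteq Z=\{\Pi=0\}\cap\{g_x^M>0\}$ for one $x\in X$. Every point of $Z$ lies on a link with vertex $x$, and no tip is in $Z$. So $Z\setminus\{x\}$ is the disjoint union of the relatively open sets $Z\cap I_e^M$ with $v(e)=x$. If $x\notin A$, then $A$ lies in one of them, hence in one link.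

Let finally $x\in A$, and let $v(e)=x$. The sets
$$Z\cap\chi_e(E)=Z\setminus\bigcup_{e'\ne e,\ v(e')=x}I_{e'}^M\qquad\text{and}\qquad Z\setminus I_e^M$$
are closed in $Z$, cover it, and meet exactly in $\{x\}$. So the map $r:Z\to\chi_e(E)$ that is the identity on the first set and constantly $x$ on the second is continuous. The set $\chi_e^{-1}(r(A))$ is a thin connected subset of $E$, so it is a singleton by Proposition 14. Hence $r(A)=\{x\}$, and $A\cap\chi_e(E)\subseteq r(A)=\{x\}$. As this holds for all $e$ with $v(e)=x$, $A=\{x\}$.

So every thin connected subset of $M$ is a singleton. In particular every separable connected subset is a singleton, and $M$, which is connected by Step 2, is nonseparably connected. $\square$
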